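\title{A torus-invariant metric of positive second intermediate Ricci curvature on $\mathbb{CP}^2\#\mathbb{CP}^2$}

\begin{abstract}
We show that $\mathbb{CP}^2\#\mathbb{CP}^2$ carries a metric with $\mathrm{Ric}_2>0$ that is invariant under an effective $T^2$-action. The metric is a small conformal deformation of a quotient metric on $(S^3\times S^3)/T^2$. In the other direction, we prove that an effective isometric circle action on a closed connected $n$-manifold with $\mathrm{Ric}_{n-2}>0$ has at most one fixed point component of codimension $2$. It follows that a closed simply connected $4$-manifold with $b_2=k\ge2$ and a $T^2$-invariant metric of $\mathrm{Ric}_2>0$ is, up to orientation, a connected sum of $k$ copies of $\mathbb{CP}^2$. For $b_2=2$ this determines both the manifold and the action.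
\end{abstract}

\section{Introduction}

Let $(M^n,g)$ be a Riemannian manifold and $1\le k\le n-1$. We say that $(M,g)$ has \emph{positive $k$-th intermediate Ricci curvature}, written $\mathrm{Ric}_k>0$, if
\[
\sum_{j=1}^k\sec(v,w_j)>0
\]
for every point $p\in M$ and all orthonormal vectors $v,w_1,\dots,w_k\in T_pM$. Thus $\mathrm{Ric}_1>0$ is positive sectional curvature and $\mathrm{Ric}_{n-1}>0$ is positive Ricci curvature. The conditions weaken as $k$ grows: given $w_1,\dots,w_{k+1}$, add the $k+1$ inequalities obtained by omitting one vector to see that $\mathrm{Ric}_k>0$ implies $\mathrm{Ric}_{k+1}>0$. In dimension $4$ exactly one condition, $\mathrm{Ric}_2>0$, lies between the two classical ones.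

The \emph{symmetry rank} of $(M,g)$ is the rank of its isometry group, or equivalently the largest dimension of a torus acting effectively and isometrically. For a closed simply connected $4$-manifold it is at most $2$. Indeed, the fixed point set of a torus action has the Euler characteristic of $M$, which is $2+b_2(M)>0$, so there is a fixed point $p$; the differential at $p$ embeds the torus in $SO(4)$, a group of rank $2$. A metric invariant under an effective $T^2$-action therefore has the largest symmetry rank available.

Which manifolds carry such a metric with $\mathrm{Ric}_2>0$? By Orlik and Raymond \cite{OR}, a closed simply connected $4$-manifold with an effective $T^2$-action is equivariantly diffeomorphic to a connected sum of finitely many copies of $S^4$, $\pm\mathbb{CP}^2$ and $S^2\times S^2$, where the minus sign denotes reversal of orientation. By Sha and Yang, every such connected sum admits a metric of positive Ricci curvature. For $b_2\le1$ the manifold is $S^4$ or $\mathbb{CP}^2$, and the round and Fubini--Study metrics have positive sectional curvature and symmetry rank $2$. For $b_2=2$ the first candidate is $S^2\times S^2$.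 Its product metric has symmetry rank $2$ and just misses the condition: all sectional curvatures are nonnegative, but $\sec(v,w_1)+\sec(v,w_2)=0$ when $v$ is tangent to one factor and $w_1,w_2$ to the other. It is known that $S^2\times S^2$ admits a metric with $\mathrm{Ric}_2>0$ and symmetry rank $1$. The following question comes from \cite{Mouille}.

\begin{quote}
\emph{Is there a closed simply connected $4$-manifold with $b_2\ge2$ that admits a metric of $\mathrm{Ric}_2>0$ invariant under an effective $T^2$-action?}
\end{quote}

From the facts above one would guess that either $S^2\times S^2$ is an example or there is none. Both guesses are wrong.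

\begin{theorem}\label{thm:existence}
There is a closed simply connected $4$-manifold $M$ with $b_2(M)=2$, diffeomorphic to $\mathbb{CP}^2\#\mathbb{CP}^2$, with a metric of $\mathrm{Ric}_2>0$ invariant under an effective $T^2$-action.
\end{theorem}

By the bound above, this metric has symmetry rank exactly $2$. The obstruction that excludes $S^2\times S^2$ concerns a single circle and holds in all dimensions.

\begin{theorem}\label{thm:circle}
Let $n\ge3$, let $(M^n,g)$ be closed and connected with $\mathrm{Ric}_{n-2}>0$, and let $S^1$ act effectively by isometries. Then the fixed point set has at most one component of codimension $2$.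
\end{theorem}

\begin{theorem}\label{thm:classification}
Let $M^4$ be closed and simply connected, with a metric of $\mathrm{Ric}_2>0$ invariant under an effective $T^2$-action.
\begin{enumerate}
\item If $b_2(M)=k\ge2$, then no circle subgroup fixes two different $2$-spheres pointwise, the intersection form is definite, and $M$ is, up to orientation, diffeomorphic to $\#_k\mathbb{CP}^2$.
\item Consequently, a closed simply connected $4$-manifold with $b_2=2$ admits such a metric if and only if it is $\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$. In particular, $S^2\times S^2$ and $\mathbb{CP}^2\#-\mathbb{CP}^2$ do not. Moreover, for $b_2=2$ the $T^2$-action is unique up to equivariant diffeomorphism and automorphisms of $T^2$.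
\end{enumerate}
\end{theorem}

We do not decide whether $\#_k\mathbb{CP}^2$ with $k\ge3$ carries such a metric; by Theorem~\ref{thm:classification} these are the only remaining candidates.

We prove the obstructions first, because they show where the example has to be. Section~\ref{sec:circle} proves Theorem~\ref{thm:circle} by a second variation argument. Section~\ref{sec:torus} translates it into a condition on the combinatorial data of a $T^2$-action; for $b_2=2$ exactly one set of data survives. Section~\ref{sec:metric} realizes these data on a quotient of $S^3\times S^3$ and constructs the metric; the proof of Theorem~\ref{thm:existence} given there uses \cite{OR} only to name the diffeomorphism type.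

\section{Fixed point components of codimension two}\label{sec:circle}

The curvature tensor is normalized so that $\sec(v,w)=\langle R(w,v)v,w\rangle$ for orthonormal $v,w$, and a prime denotes the covariant derivative along a curve. We use the following standard facts on a closed connected manifold $M$.
\begin{itemize}
\item[(a)] An isometry that fixes a point $p$ and has differential the identity at $p$ is the identity. Each component of the fixed point set of a group of isometries is a closed totally geodesic submanifold, and its tangent space at $p$ is the fixed subspace of $T_pM$.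
\item[(b)] If $X$ is a Killing field, then $\nabla X$ is skew-symmetric. Along a geodesic $\gamma$ the function $\langle X,\gamma'\rangle$ is constant, and $J=X\circ\gamma$ satisfies the Jacobi equation $J''=-R(J,\gamma')\gamma'$. If $X$ and $\nabla X$ vanish at one point, then $X\equiv0$.
\item[(c)] Let $N_0,N_1$ be disjoint closed totally geodesic submanifolds and $\gamma\colon[0,L]\to M$ a unit speed geodesic from $N_0$ to $N_1$ of length $L=d(N_0,N_1)$. Then $\gamma$ is orthogonal to $N_0$ and $N_1$, and the index form
\[
I(Y,Z)=\int_0^L\langle Y',Z'\rangle-\langle R(Y,\gamma')\gamma',Z\rangle\,ds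
\]
satisfies $I(Y,Y)\ge0$ for every smooth field $Y$ with $Y(0)\in TN_0$ and $Y(L)\in TN_1$.
\end{itemize}
For (c), note that $\gamma$ minimizes energy among curves $[0,L]\to M$ from $N_0$ to $N_1$, that the curves $s\mapsto\exp_{\gamma(s)}(tY(s))$ join $N_0$ to $N_1$ because both are totally geodesic, and that $I(Y,Y)$ is the second derivative of their energy at $t=0$.

Suppose $N_0$ and $N_1$ have codimension $2$. A parallel unit field $E\perp\gamma'$ tangent to $N_0$ and $N_1$ at the ends has $I(E,E)=-\int\sec(\gamma',E)$, so $n-2$ orthonormal fields of this kind would contradict $\mathrm{Ric}_{n-2}>0$. But the parallel translate of $T_{\gamma(0)}N_0$ and the space $T_{\gamma(L)}N_1$ are two hyperplanes in the $(n-1)$-dimensional space $\gamma'(L)^\perp$, and their intersection is only guaranteed to have dimension $n-3$. The circle action has to supply the missing dimension.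

\begin{example}\label{ex:product}
Let $n\ge4$ and let $S^1$ rotate the first factor of the product of round spheres $S^2\times S^{n-2}$. The fixed point set consists of the two components $\{\text{pole}\}\times S^{n-2}$, of codimension $2$, and $\gamma$ is a meridian of $S^2$. The Killing field along $\gamma$ is $J=(\sin s)\,e$ with $e$ parallel. The orthogonal complement of $\gamma'$ and $e$ is spanned by $n-2$ parallel fields $E_i$ tangent to $S^{n-2}$; they are tangent to the fixed components at both ends, and $I(E_i,E_i)=0$. This product has positive Ricci curvature, so $\mathrm{Ric}_{n-2}>0$ cannot be weakened to $\mathrm{Ric}_{n-1}>0$ in Theorem~\ref{thm:circle}. One component of codimension $2$ does occur: rotate two coordinates of the round $S^n$.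
\end{example}

In general, the direction $e$ of the Killing field still singles out a bundle $\{\gamma',e\}^\perp$ of rank $n-2$ that matches both tangent spaces. The difficulty is that $e$ need not be parallel, so this bundle has no parallel frame and the derivative of a frame contributes a positive term to the index form. Adding a suitable multiple of $J$ more than cancels this term.

\begin{proof}[Proof of Theorem~\ref{thm:circle}]
Suppose $N_0\ne N_1$ are fixed point components of codimension $2$. Let $\gamma$ be as in (c), let $X\not\equiv0$ be the Killing field generating the action, and put $J=X\circ\gamma$ and $f=|J|$. Then $J(0)=J(L)=0$, and $\langle J,\gamma'\rangle\equiv0$ by (b).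

\emph{Step 1: $f>0$ on $(0,L)$.} Suppose $X(\gamma(s_0))=0$ with $0<s_0<L$, so that $\gamma(s_0)$ is a fixed point. For $\theta\in S^1$, the curve $\gamma|_{[0,s_0]}$ followed by $\theta\cdot\gamma|_{[s_0,L]}$ joins $N_0$ to $N_1$ and has length $L=d(N_0,N_1)$. It is therefore a smooth geodesic, which means that $\theta$ fixes $\gamma'(s_0)$. Then all of $\gamma$ is fixed pointwise, and $N_0$ and $N_1$ lie in one component of the fixed point set, a contradiction.

\emph{Step 2: the unit field $e=J/f$ extends smoothly to $[0,L]$, with $e'(0)=e'(L)=0$.} At $\gamma(0)$ the skew map $\nabla X$ vanishes on $TN_0$, hence preserves the normal space $\nu N_0$, and is nonzero there by (b). Here codimension $2$ enters for the first time: a nonzero skew map of a plane is invertible. So $J'(0)=\nabla_{\gamma'(0)}X$ is a nonzero vector of $\nu N_0$ orthogonal to $\gamma'(0)$. In a parallel frame write $J(s)=sK(s)$ with $K$ smooth. Then $K(0)=J'(0)\ne0$, and $2K'(0)=J''(0)=-R(J(0),\gamma')\gamma'=0$. Hence near $s=0$ the field $e=K/|K|$ is smooth with $e'(0)=0$, and $f=s|K|$ is smooth with a simple zero. The same argument, with $s$ replaced by $L-s$, applies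 at $L$.

\emph{Step 3: the frame.} Let $W=\{\gamma',e\}^\perp$, a bundle of rank $n-2$ along $\gamma$. The vectors $\gamma'(0),e(0)$ span the plane $\nu N_0$, so $W(0)=T_{\gamma(0)}N_0$; likewise $W(L)=T_{\gamma(L)}N_1$. This is the second use of codimension $2$. Let $E_1,\dots,E_{n-2}$ be an orthonormal frame of $W$ that is parallel for the projected connection, that is, $E_i'\perp W$. Put $b_i=\langle E_i,e'\rangle$. Differentiating $\langle E_i,\gamma'\rangle=0$ and $\langle E_i,e\rangle=0$ gives $E_i'=-b_ie$, and $J'=f'e+fe'$, so
\begin{equation}\label{eq:pairings}
\langle E_i',J\rangle=-fb_i,\qquad\langle E_i,J'\rangle=fb_i .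
\end{equation}

\emph{Step 4: the index form.} Let $k$ be any smooth function on $[0,L]$. Since $J$ vanishes at the ends, $Y=E_i+kJ$ is admissible in (c). Write $\rho_i=\sec(\gamma',E_i)$. First, $I(E_i,E_i)=\int b_i^2-\rho_i$. Next, by the Jacobi equation,
\[
I(kJ,kJ)=\int_0^L k'^2f^2+2kk'\langle J,J'\rangle+k^2\big(|J'|^2+\langle J,J''\rangle\big)
=\int_0^L k'^2f^2+\big(k^2\langle J,J'\rangle\big)'=\int_0^Lk'^2f^2 .
\]
For the mixed term, the Jacobi equation, an integration by parts and \eqref{eq:pairings} give
\[
I(E_i,kJ)=\int_0^L k'\langle E_i',J\rangle+k\,\langle E_i,J'\rangle'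
=\big[kfb_i\big]_0^L+\int_0^Lk'\big(\langle E_i',J\rangle-\langle E_i,J'\rangle\big)=-2\int_0^Lk'fb_i .
\]
Adding up and completing the square,
\[
I(Y,Y)=\int_0^L b_i^2-\rho_i-4k'fb_i+k'^2f^2=\int_0^L(k'f-2b_i)^2-3b_i^2-\rho_i .
\]
The best choice is $k'=2b_i/f$. It is allowed: by Step 2, $b_i$ vanishes at both ends, where $f$ has simple zeros, so $b_i/f$ is smooth on $[0,L]$. With $k_i(s)=\int_0^s2b_i/f$ and $Y_i=E_i+k_iJ$ we obtain
\[
\sum_{i=1}^{n-2}I(Y_i,Y_i)=-\int_0^L\Big(3\sum_{i=1}^{n-2}b_i^2+\sum_{i=1}^{n-2}\sec(\gamma',E_i)\Big)ds<0
\]
by $\mathrm{Ric}_{n-2}>0$. This contradicts (c).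
\end{proof}

\section{Torus actions and the intersection form}\label{sec:torus}

Write $T^2=\mathbb R^2/2\pi\mathbb Z^2$ and let $\exp\colon\mathbb R^2\to T^2$ be the projection. Circle subgroups of $T^2$ are the groups $\exp(\mathbb Rv)$ with $v\in\mathbb Z^2$ primitive, and $v$ is determined up to sign.

\subsection{Orbit data}

Let $T^2$ act effectively on a closed simply connected $4$-manifold $M$. We recall the structure results of \cite{OR}. The orbit space is a disc whose boundary is a polygon with $m=b_2(M)+2$ edges. Interior points are principal orbits and vertices are fixed points. The open $j$-th edge consists of orbits with isotropy group a circle $S_j=\exp(\mathbb Rv_j)$, and the closed $j$-th edge is the image of a $2$-sphere $N_j$, which is a component of the fixed point set of $S_j$. Cyclically consecutive vectors $v_j,v_{j+1}$ form a basis of $\mathbb Z^2$. The cyclic sequence $(\pm v_1,\dots,\pm v_m)$, taken up to $GL_2(\mathbb Z)$ and reversal, determines the action up to equivariant diffeomorphism and automorphisms of $T^2$. We call it the \emph{orbit data}.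

For instance, the action $[z_0:\zeta z_1:\eta z_2]$ on $\mathbb{CP}^2$ has a triangle as orbit space; the lines $z_1=0$, $z_2=0$, $z_0=0$ are fixed by the circles with vectors $(1,0)$, $(0,1)$, $(1,1)$. For the rotation of both factors of $S^2\times S^2$ the orbit space is a square with data $(1,0),(0,1),(1,0),(0,1)$.

From now on $M$ is as in Theorem~\ref{thm:classification} and $b_2(M)\ge2$, so $m\ge4$. Curvature enters this section only through the next lemma.

\begin{lemma}\label{lem:distinct}
No circle subgroup of $T^2$ fixes two different $2$-spheres pointwise. In particular, the lines $\ell_j=\mathbb Rv_j$, $1\le j\le m$, are pairwise distinct.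
\end{lemma}

\begin{proof}
Fixed point components of an effective circle action on $M$ have dimension at most $2$, since a circle acts on a normal space without nonzero fixed vectors and hence not on a line. So a pointwise fixed $2$-sphere is a whole component, of codimension $2$, and Theorem~\ref{thm:circle} with $n=4$ allows only one. If $\ell_j=\ell_k$ with $j\ne k$, then $S_j=S_k$ fixes $N_j$ and $N_k$.
\end{proof}

The case of four edges can be settled by hand.

\begin{proposition}\label{prop:four}
If $m=4$, the orbit data are equivalent to
\[
v_1=(1,0),\quad v_2=(0,1),\quad v_3=(-1,1),\quad v_4=(-2,1).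
\]
\end{proposition}

\begin{proof}
Use $GL_2(\mathbb Z)$ to make $v_1=(1,0)$ and $v_2=(0,1)$. Since $v_2,v_3$ and $v_4,v_1$ are bases, we may choose signs so that $v_3=(-1,p)$ and $v_4=(-q,1)$ with $p,q\in\mathbb Z$. Then $\det(v_3,v_4)=pq-1=\pm1$, so $pq\in\{0,2\}$. If $p=0$ then $\ell_3=\ell_1$, and if $q=0$ then $\ell_4=\ell_2$; both are excluded by Lemma~\ref{lem:distinct}. Hence $(p,q)$ is $\pm(1,2)$ or $\pm(2,1)$. The reflection $(s,t)\mapsto(-s,t)$ preserves $\ell_1,\ell_2$ and replaces $(p,q)$ by $(-p,-q)$. The map $(s,t)\mapsto(t,s)$ turns the sequence, up to signs, into $(0,1),(1,0),(-p,1),(-1,q)$; read backwards starting from $(1,0)$, this is the sequence with parameters $(q,p)$. So all four solutions are equivalent to $(p,q)=(1,2)$.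
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) rectangle (2,2);
\foreach \p in {(0,0),(2,0),(2,2),(0,2)} \fill \p circle (2pt);
\node[below] at (1,0) {$v_1$}; \node[right] at (2,1) {$v_2$};
\node[above] at (1,2) {$v_3$}; \node[left] at (0,1) {$v_4$};
\begin{scope}[shift={(7,0.3)},scale=1.3]
\draw[dashed] (0,0) -- (-2.4,0);
\draw[->,thick] (0,0) -- (1,0) node[right] {$v_1$};
\draw[->,thick] (0,0) -- (0,1) node[above] {$v_2$};
\draw[->,thick] (0,0) -- (-1,1) node[above] {$v_3$};
\draw[->,thick] (0,0) -- (-2,1) node[above] {$v_4$};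
\end{scope}
\end{tikzpicture}
\caption{The only orbit data with four edges and pairwise distinct isotropy circles. Left: the orbit space, each edge labeled by the vector of its isotropy circle. Right: the vectors $(1,0),(0,1),(-1,1),(-2,1)$ lie in a half-plane in the order of the edges and satisfy $v_1+v_3=v_2$, $v_2+v_4=2v_3$.}
\label{fig:four}
\end{figure}

Figure~\ref{fig:four} shows the two features that persist for all $m$: the vectors can be placed in a half-plane in the order of the edges, and the sum of the two neighbors of an inner vector is a multiple of it. We prove this, show that the multiples are the negatives of the self-intersection numbers of the spheres, and read off the intersection form.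

\subsection{The order of the isotropy lines}

Two pairs of points on a circle, all four points distinct, \emph{interlace} if the points of one pair lie in different arcs of the complement of the other pair.

\begin{lemma}\label{lem:interlace}
Let $\{a,b\}$ and $\{c,d\}$ be bases of $\mathbb Z^2$ spanning four distinct lines. Then the two pairs of lines do not interlace in $\mathbb{RP}^1$.
\end{lemma}

\begin{proof}
Write $c=(c_1,c_2)$ and $d=(d_1,d_2)$ in the basis $a,b$; all four entries are nonzero integers. The lines of $a$ and $b$ cut $\mathbb{RP}^1$ into the arcs of positive and of negative slope, so interlacing means $c_1c_2d_1d_2<0$. Then $c_1d_2$ and $c_2d_1$ have opposite signs, and $|\det(c,d)|=|c_1d_2|+|c_2d_1|\ge2$.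
\end{proof}

\begin{lemma}\label{lem:order}
After an automorphism of $\mathbb Z^2$ and a choice of signs of the $v_j$,
\[
\det(v_j,v_k)>0\quad(1\le j<k\le m),\qquad\det(v_j,v_{j+1})=1\quad(1\le j<m),
\]
and for $2\le j\le m-1$ there is an integer $n_j$ with $v_{j-1}+v_{j+1}=n_jv_j$.
\end{lemma}

\begin{proof}
Fix $j$ and read indices modulo $m$. In the chain $\ell_{j+2},\ell_{j+3},\dots,\ell_{j-1}$, consecutive lines come from a basis and differ from $\ell_j,\ell_{j+1}$. By Lemma~\ref{lem:interlace} each consecutive pair lies in one arc of $\mathbb{RP}^1\setminus\{\ell_j,\ell_{j+1}\}$, so the whole chain does. The other arc contains no $\ell_k$, that is, $\ell_j$ and $\ell_{j+1}$ are neighbors among the $m$ points. Each point has two neighbors, so those of $\ell_j$ are $\ell_{j-1}$ and $\ell_{j+1}$, and the cyclic order of the points is $\ell_1,\dots,\ell_m$ or its reverse. After a reflection of $\mathbb Z^2$, if needed, the lines follow each other counterclockwise, and we can choose signs so that the arguments of the $v_j$ satisfy $\theta_1<\dots<\theta_m<\theta_1+\pi$. This gives the inequalities, and a positive determinant of a basis equals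 $1$. Finally $\det(v_{j-1}+v_{j+1},v_j)=1-1=0$, and $v_j$ is primitive.
\end{proof}

\subsection{Self-intersection numbers}

Recall that the intersection form on $H_2(M;\mathbb Z)\cong\mathbb Z^{b_2}$ counts signed transverse intersection points of oriented surfaces, and that the self-intersection $N\cdot N$ of an embedded oriented surface is the Euler number of its normal bundle, oriented so that tangent plane and normal plane together give the orientation of $M$. The sign of $N\cdot N$ depends on the orientation of $M$, so the point is to compute all the numbers $N_j\cdot N_j$ with respect to one orientation.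

For $1\le j\le m-1$ let $p_j$ be the fixed point at the vertex between edges $j$ and $j+1$. Near $p_j$ there are complex coordinates $(z,w)$ in which
\begin{equation}\label{eq:chart}
\exp(sv_j+tv_{j+1})\cdot(z,w)=(e^{is}z,e^{it}w),\qquad N_j=\{z=0\},\quad N_{j+1}=\{w=0\}.
\end{equation}
To see this, identify a neighborhood of $p_j$ equivariantly with a ball in $T_{p_j}M$ by the Riemannian exponential map. By (a), the planes $T_{p_j}N_j$ and $T_{p_j}N_{j+1}$ are the fixed subspaces of $S_j$ and $S_{j+1}$, and they are invariant under $T^2$. They are complementary, because a vector in both is fixed by $S_jS_{j+1}=T^2$ and $p_j$ is an isolated fixed point. An element of $S_j$ acting trivially on $T_{p_j}N_{j+1}$ acts trivially on $T_{p_j}M$ and so is the identity. Thus $S_j$ rotates $T_{p_j}N_{j+1}$ with weight $\pm1$, and we choose the complex coordinate $z$ on this plane so that the weight is $+1$. The coordinate $w$ on $T_{p_j}N_j$ is chosen in the same way using $S_{j+1}$.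

\begin{lemma}\label{lem:selfint}
The complex orientations of $M$ at $p_1,\dots,p_{m-1}$ given by \eqref{eq:chart} agree. With this orientation of $M$, the spheres $N_2,\dots,N_{m-1}$ can be oriented so that
\[
N_j\cdot N_j=-n_j,\qquad N_j\cdot N_{j+1}=1,\qquad N_j\cdot N_k=0\ \text{ if }|j-k|\ge2 .
\]
\end{lemma}

\begin{proof}
Fix $2\le j\le m-1$, and let $p=p_{j-1}$, $q=p_j$ with coordinates $(z,w)$ at $p$ and $(z',w')$ at $q$. On $N_j$ the tangential coordinates are $z$ at $p$ and $w'$ at $q$; the normal coordinates are $w$ and $z'$.

\emph{The normal bundle.} The circle $S_j$ acts faithfully on each fiber of the normal bundle $\nu$ of $N_j$, so $\exp(\pi v_j)$ acts as $-1$, and the action of $\exp(\frac\pi2v_j)$ makes $\nu$ a complex line bundle on which $T^2$ acts complex linearly. By \eqref{eq:chart}, this complex structure is that of $w$ near $p$ and of $z'$ near $q$.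

\emph{A rotating circle.} Consider $\sigma_t=\exp(tv_{j+1})$. From $v_{j+1}=n_jv_j-v_{j-1}$ and \eqref{eq:chart},
\[
\sigma_t(z,w)=(e^{-it}z,\,e^{in_jt}w),\qquad\sigma_t(z',w')=(z',\,e^{it}w').
\]
Since $T^2=S_j\times S_{j+1}$, this circle acts freely on $N_j\setminus\{p,q\}$ with quotient the open edge.

\emph{Orientations.} An orbit of $\sigma_t$ cuts $N_j$ into a disc around $p$ and a disc around $q$, which induce opposite boundary orientations on it. So for a fixed orientation of $N_j$ the rotation is positive at one pole and negative at the other. It is positive for $w'$ at $q$ and negative for $z$ at $p$; hence $z$ and $w'$ define the same orientation of $N_j$, which we fix. The orientation of $TN_j\oplus\nu$ is continuous along $N_j$ and equals the complex orientation at both $p$ and $q$. Letting $j$ run from $2$ to $m-1$ links $p_1,\dots,p_{m-1}$.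

\emph{The Euler number.} Near $q$ the constant section of $\nu$ with normal coordinate $1$ is $\sigma_t$-invariant. A free circle action over an interval has a cross-section, an open arc in $N_j\setminus\{p,q\}$ meeting each orbit once. Continue the section along this arc without zeros and spread it out by $\sigma_t$. The result is a continuous invariant section $\xi$ without zeros on $N_j\setminus\{p\}$. Near $p$, invariance reads $\xi(e^{-it}z)=e^{in_jt}\xi(z)$, so $\xi(\rho e^{i\theta})=e^{-in_j\theta}\xi(\rho)$ has winding number $-n_j$ on a small circle $|z|=\rho$. Extending $\xi$ radially over the disc $|z|\le\rho$ gives a section of $\nu$ whose only zero is $p$, of index $-n_j$.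

\emph{Distinct spheres.} The spheres $N_j$ and $N_{j+1}$ meet only in $p_j$, where they are the two coordinate axes, both with the complex orientation when $j+1\le m-1$. If $2\le j,k\le m-1$ and $|j-k|\ge2$, the closed edges are disjoint, and so are $N_j$ and $N_k$.
\end{proof}

The agreement of orientations rests on the coefficient $-1$ of $v_{j-1}$ in $v_{j+1}$, which is where the ordering of Lemma~\ref{lem:order} is used. The chain stops before the last vertex, where $\det(v_m,v_1)<0$, but it contains $m-2=b_2(M)$ spheres, and this is enough. For the data of Figure~\ref{fig:four} we have $n_2=1$, $n_3=2$, and the intersection matrix $\left(\begin{smallmatrix}-1&1\\1&-2\end{smallmatrix}\right)$ is negative definite.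

\begin{proof}[Proof of Theorem~\ref{thm:classification}(1)]
The first assertion is Lemma~\ref{lem:distinct}. By Lemma~\ref{lem:selfint}, the intersection matrix of $N_2,\dots,N_{m-1}$ is $-A$, where $A$ is tridiagonal with diagonal entries $n_2,\dots,n_{m-1}$ and off-diagonal entries $-1$. Let $\Delta_j$ be the leading principal minor on the indices $2,\dots,j$, and set $\Delta_1=1$, $\Delta_0=0$. Expansion along the last row gives $\Delta_j=n_j\Delta_{j-1}-\Delta_{j-2}$ for $2\le j\le m-1$. The numbers $D_j=\det(v_1,v_{j+1})$ satisfy the same recursion, because $v_{j+1}=n_jv_j-v_{j-1}$, and $D_1=1$, $D_0=0$. Hence $\Delta_j=\det(v_1,v_{j+1})>0$ by Lemma~\ref{lem:order}, and $A$ is positive definite by Sylvester's criterion. The $m-2$ classes $[N_j]$ are therefore linearly independent, so they span $H_2(M;\mathbb Q)$, and the intersection form of $M$ is negative definite.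

By \cite{OR}, $M$ is a connected sum of copies of $S^4$, $\pm\mathbb{CP}^2$ and $S^2\times S^2$, and its form is the orthogonal sum of the forms of the summands. A summand $S^2\times S^2$ contributes a nonzero class of square $0$, and $\pm\mathbb{CP}^2$ a class of square $\pm1$. Definiteness leaves only copies of $S^4$ and $k$ copies of $\mathbb{CP}^2$ with the same sign.
\end{proof}

\begin{remark}
The argument gives no bound on $b_2$: for every $m\ge4$ the vectors $v_1=(1,0)$ and $v_j=(2-j,1)$, $2\le j\le m$, span distinct lines, and cyclically consecutive ones form bases.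
\end{remark}

\section{The metric on $\mathbb{CP}^2\#\mathbb{CP}^2$}\label{sec:metric}

\subsection{A quotient of $S^3\times S^3$}

We look for a manifold with the data of Proposition~\ref{prop:four} that comes with a natural metric of nonnegative curvature. Let $T^4$ act coordinatewise on
\[
S^3\times S^3=\{(x_1,x_2;y_1,y_2)\}\subset\mathbb C^2\times\mathbb C^2 .
\]
Its orbit space is a square whose edges, in cyclic order, are $x_1=0$, $y_1=0$, $x_2=0$, $y_2=0$. If a $2$-torus $H\subset T^4$ acts freely, then $T^4/H$ acts on the quotient with the same orbit space, and the isotropy group along an edge is the image of the corresponding coordinate circle. So we take for $H$ the kernel of the homomorphism $T^4\to T^2$ that sends the coordinate circles of $x_1,y_1,x_2,y_2$ to $v_1,-v_2,v_3,v_4$, where $v_3=(-1,p)$, $v_4=(-q,1)$ as in the proof of Proposition~\ref{prop:four}. On Lie algebras this is $(s_1,s_2;t_1,t_2)\mapsto(s_1-s_2-qt_2,\;-t_1+ps_2+t_2)$, with kernel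
\begin{equation}\label{eq:kernel}
\{(s+qt,\ s;\ ps+t,\ t):s,t\in\mathbb R\}.
\end{equation}
For $p=q=0$ the group $H$ acts by the Hopf action on each factor, and the quotient is $S^2\times S^2$. For $(p,q)=(1,2)$ we arrive at the following definition. Let $H=\{(\zeta,\eta)\in S^1\times S^1\}$ act by
\[
(\zeta,\eta)\cdot(x_1,x_2;y_1,y_2)=(\zeta\eta^2x_1,\ \zeta x_2;\ \zeta\eta\,y_1,\ \eta y_2),\qquad M=(S^3\times S^3)/H .
\]

\begin{proposition}\label{prop:manifold}
The action of $H$ is free. The quotient $M$ is a closed simply connected $4$-manifold with $b_2=2$, the $2$-torus $T^4/H$ acts effectively on it, and $M$ is diffeomorphic to $\mathbb{CP}^2\#\mathbb{CP}^2$.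
\end{proposition}

\begin{proof}
Suppose $(\zeta,\eta)$ fixes $(x,y)$. Some $x_j$ and some $y_k$ are nonzero, so one of $\zeta\eta^2=1$, $\zeta=1$ holds, and one of $\zeta\eta=1$, $\eta=1$ holds. If $\zeta=1$, either equation of the second pair gives $\eta=1$. If $\zeta\eta^2=1$, either equation of the second pair gives $\eta=1$, and then $\zeta=1$. So the action is free and $\pi\colon S^3\times S^3\to M$ is a principal $H$-bundle. Its homotopy sequence gives $\pi_1(M)=0$ and $\pi_2(M)\cong\pi_1(H)=\mathbb Z^2$, and $H_2(M)\cong\pi_2(M)$ by the Hurewicz theorem.

The action of $T^4$ commutes with $H$ and descends to an action of $T^4/H$ on $M$. An element of $T^4$ acting trivially on $M$ maps a point with all coordinates nonzero into its own $H$-orbit; since $T^4$ acts freely at such a point, the element lies in $H$.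

It remains to compute the intersection form, now as the cup product on $H^2(M)$. A character $\chi$ of $H$ defines the line bundle $L_\chi=(S^3\times S^3\times\mathbb C)/H$, with $H$ acting on $\mathbb C$ through $\chi$. Its sections are the functions $u$ with $u(h\cdot P)=\chi(h)u(P)$, and $c_1(L_{\chi\chi'})=c_1(L_\chi)+c_1(L_{\chi'})$. Put $a=c_1(L_\zeta)$, $b=c_1(L_\eta)$. The classifying map $M\to BH=\mathbb{CP}^\infty\times\mathbb{CP}^\infty$ has homotopy fiber $S^3\times S^3$, which is $2$-connected, so it induces an isomorphism on $H^2$, and $H^2(M)=\mathbb Za\oplus\mathbb Zb$. The pair $(x_1,x_2)$ is a nowhere vanishing section of $L_{\zeta\eta^2}\oplus L_\zeta$, and $(y_1,y_2)$ one of $L_{\zeta\eta}\oplus L_\eta$. The Euler classes of these bundles vanish: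
\[
(a+2b)\,a=0,\qquad(a+b)\,b=0 .
\]
With $\lambda=ab\in H^4(M)\cong\mathbb Z$ this gives $a^2=-2\lambda$, $b^2=-\lambda$, and the matrix of the form has determinant $2\lambda^2-\lambda^2=\lambda^2$. The form is unimodular by Poincar\'e duality, so $\lambda=\pm1$, and
\[
(\alpha a+\beta b)^2=-\lambda\,(2\alpha^2-2\alpha\beta+\beta^2)=-\lambda\,\big(\alpha^2+(\alpha-\beta)^2\big)
\]
is definite. As at the end of the proof of Theorem~\ref{thm:classification}(1), the list of \cite{OR} gives $M=\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$.
\end{proof}

\subsection{The quotient metric and the zeros of its $\mathrm{Ric}_2$}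

Let $\hat g$ be the product of the unit round metrics. Call the tangent spaces of the $H$-orbits \emph{vertical} and their orthogonal complements \emph{horizontal}, and let $g_0$ be the metric on $M$ for which $d\pi$ is an isometry on horizontal spaces. It is invariant under $T^4/H$. We use two standard facts on such Riemannian submersions. A $\hat g$-geodesic with horizontal initial vector stays horizontal and projects to a $g_0$-geodesic. And for $g_0$-orthonormal $v,w$ with horizontal lifts $V=(V',V'')$, $W=(W',W'')$, split according to the two factors, O'Neill's formula reads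
\begin{equation}\label{eq:oneill}
\sec_{g_0}(v,w)=|V'\wedge W'|^2+|V''\wedge W''|^2+\tfrac34\big|[V,W]^{\mathrm{vert}}\big|^2,
\end{equation}
where the first two terms are $\sec_{\hat g}(V,W)$ and the bracket is computed with any horizontal extensions. In particular $\sec_{g_0}\ge0$.

The property of $H$ that matters is this. The projections of \eqref{eq:kernel} to the two factors, $(s,t)\mapsto(s+qt,s)$ and $(s,t)\mapsto(ps+t,t)$, have determinants $-q$ and $p$. For $(p,q)=(1,2)$ both are isomorphisms of $\mathbb R^2$; note that $p,q\neq0$ is exactly the condition that Lemma~\ref{lem:distinct} imposed. Consequently the vertical space at $(x,y)$ projects onto the full tangent space of the orbit of $x$ under the coordinatewise $T^2$-action on $S^3$, and likewise for $y$. Call a tangent vector of $S^3$ at $x$ \emph{normal} if it is orthogonal to this $T^2$-orbit. We conclude: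
\begin{equation}\label{eq:normal}
(V',0)\text{ is horizontal}\iff V'\text{ is normal},\qquad(0,V'')\text{ is horizontal}\iff V''\text{ is normal}.
\end{equation}

Normal vectors are described by the \emph{meridians}, the great circles $\mu(s)=(\cos s\;\omega_1,\sin s\;\omega_2)$ with $|\omega_1|=|\omega_2|=1$. The velocity $(-\sin s\;\omega_1,\cos s\;\omega_2)$ is orthogonal to $(i\omega_1,0)$ and $(0,i\omega_2)$, hence normal. Conversely, every unit normal vector at $x$ is $\pm\mu'(s_0)$ for a meridian with $\mu(s_0)=x$. If $x_1x_2\ne0$, the orbit is $2$-dimensional, the normal space is a line, and we take $\omega_j=x_j/|x_j|$. If $x=(x_1,0)$, the orbit is the circle $\{x_2=0\}$, the normal space is the plane $\{(0,\omega)\}$, and we take $\omega_1=x_1$, $\omega_2=\omega$, $s_0=0$. If $x=(0,x_2)$, the normal space is $\{(\omega,0)\}$, and we take $\omega_1=-\omega$, $\omega_2=x_2$, $s_0=\pi/2$.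

\begin{lemma}\label{lem:zeros}
Let $v,w_1,w_2$ be $g_0$-orthonormal with $\sec_{g_0}(v,w_1)+\sec_{g_0}(v,w_2)=0$, and let $V,W_1,W_2$ be horizontal lifts at $(x,y)$. Then one of the following holds:
\begin{itemize}
\item[(i)] $x_1x_2=0$, $V=(0,V'')$, $W_j=(W_j',0)$, and $V'',W_1',W_2'$ are normal;
\item[(ii)] the same with the two factors exchanged.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:oneill}, $V'\wedge W_j'=0$ and $V''\wedge W_j''=0$ for $j=1,2$. If $V'\ne0$ and $V''\ne0$, then $V,W_1,W_2$ all lie in the plane spanned by $(V',0)$ and $(0,V'')$, which is impossible for three orthonormal vectors. Suppose $V'=0$. Then $W_j''=c_jV''$, and $0=\langle W_j,V\rangle=c_j$. By \eqref{eq:normal}, $V'',W_1',W_2'$ are normal. The normal space at $x$ contains the two orthonormal vectors $W_1',W_2'$, so it is a plane and $x_1x_2=0$. If $V''=0$, the same argument with the factors exchanged gives (ii).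
\end{proof}

\begin{remark}\label{rem:flat}
Such triples do have curvature sum $0$, so $g_0$ itself does not have $\mathrm{Ric}_2>0$. Indeed, the product of a meridian in each factor is a surface that is horizontal everywhere by \eqref{eq:normal}. Its coordinate fields $(\mu',0)$ and $(0,\tilde\mu')$ commute, so all three terms in \eqref{eq:oneill} vanish. Every point lies on such a surface. Thus $g_0$ has a plane of zero curvature at every point of $M$, whereas by Lemma~\ref{lem:zeros} the zeros of $\mathrm{Ric}_2$ lie only over the four spheres $x_1=0$, $x_2=0$, $y_1=0$, $y_2=0$.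
\end{remark}

\subsection{The conformal deformation}

For a smooth function $\psi$ on $M$ let $g_t=e^{2t\psi}g_0$. For $g_0$-orthonormal $v,w$, the standard formula for a conformal change gives the curvature of the plane they span:
\[
e^{2t\psi}\sec_{g_t}(v,w)=\sec_{g_0}(v,w)-t\big(\mathrm{Hess}\,\psi(v,v)+\mathrm{Hess}\,\psi(w,w)\big)+t^2\big(d\psi(v)^2+d\psi(w)^2-|\nabla\psi|^2\big),
\]
with Hessian and gradient taken for $g_0$. Let $\mathcal S$ be the compact bundle of $g_0$-orthonormal triples $(v,w_1,w_2)$. On $\mathcal S$,
\begin{equation}\label{eq:expansion}
e^{2t\psi}\big(\sec_{g_t}(v,w_1)+\sec_{g_t}(v,w_2)\big)=F_0+tF_1+t^2F_2,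
\end{equation}
where $F_0,F_1,F_2$ are continuous, $F_0=\sec_{g_0}(v,w_1)+\sec_{g_0}(v,w_2)\ge0$, and
\[
F_1=-2\,\mathrm{Hess}\,\psi(v,v)-\mathrm{Hess}\,\psi(w_1,w_1)-\mathrm{Hess}\,\psi(w_2,w_2).
\]

\begin{lemma}\label{lem:firstorder}
If $F_1>0$ on the set $\{F_0=0\}$, then $g_t$ has $\mathrm{Ric}_2>0$ for all small $t>0$.
\end{lemma}

\begin{proof}
The set $\{F_0=0\}$ is compact, so there are $\delta>0$ and an open neighborhood $U$ of it with $F_1>\delta$ on $U$. On the compact set $\mathcal S\setminus U$ we have $F_0\ge\varepsilon$ for some $\varepsilon>0$. Let $C$ bound $|F_1|$ and $|F_2|$. The right side of \eqref{eq:expansion} is at least $t\delta-t^2C$ on $U$ and at least $\varepsilon-tC-t^2C$ off $U$, and both are positive for small $t>0$. Every $g_t$-orthonormal triple is a rescaled $g_0$-orthonormal triple.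
\end{proof}

At a minimum point of $\psi$ the Hessian is nonnegative, so $F_1\le0$ for all triples there. The hypothesis of Lemma~\ref{lem:firstorder} can therefore never be met for the product metric on $S^2\times S^2$, where $F_0$ has zeros over every point; for the same reason, by Remark~\ref{rem:flat}, the first-order term cannot remove the flat planes of $g_0$. For $\mathrm{Ric}_2$ of $g_0$ there is room to place the minimum of $\psi$ away from the four spheres.

To find $\psi$, try $\psi\circ\pi=\varphi(x)+\varphi(y)$ with $\varphi$ a $T^2$-invariant function on $S^3$. Since $T^2$ permutes the meridians transitively, $\alpha(s)=\varphi(\mu(s))$ does not depend on the meridian. The Hessian on a vector is the second derivative along the geodesic it generates. For a triple as in Lemma~\ref{lem:zeros}(i), the geodesics of $w_j$ lift to $s\mapsto(\mu(s),y)$, starting at $s_1\in\{0,\pi/2\}$, and the geodesic of $v$ lifts to $s\mapsto(x,\tilde\mu(s))$, run in either direction from some parameter $s_0$. Therefore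
\begin{equation}\label{eq:F1}
F_1=-2\alpha''(s_0)-2\alpha''(s_1),
\end{equation}
and the same formula holds in case (ii), because $\psi\circ\pi$ is symmetric in $x$ and $y$. We need $\alpha''(s_0)<-\alpha''(s_1)$ for all $s_0$ and for $s_1\in\{0,\pi/2\}$. Being periodic, $\alpha$ cannot be strictly concave everywhere; it must be more strongly concave at $0$ and $\pi/2$ than it is convex anywhere else. The simplest candidate, $\varphi=-4|x_1|^2|x_2|^2$, has $\alpha=-\sin^22s$ and $\alpha''=-8\cos4s$, so $F_1=16(1+\cos4s_0)$, which vanishes at $s_0=\pi/4$. Replacing $u=\sin^22s$ by $\log(1+u)$ keeps the second derivative at $u=0$ and lowers the peak.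

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Let $M$ be the manifold of Proposition~\ref{prop:manifold}. The function
\[
-\log\big(1+4|x_1|^2|x_2|^2\big)-\log\big(1+4|y_1|^2|y_2|^2\big)
\]
on $S^3\times S^3$ is smooth and $T^4$-invariant, so it descends to a smooth function $\psi$ on $M$, and $g_t=e^{2t\psi}g_0$ is invariant under the effective action of $T^4/H$. Here $\alpha(s)=-\log(1+u)$ with $u=\sin^22s\in[0,1]$. From $u'=2\sin4s$, $u''=8\cos4s$, $\cos4s=1-2u$ and $\sin^24s=4u(1-u)$ we get
\[
\alpha''=-\frac{u''}{1+u}+\frac{u'^2}{(1+u)^2}=\frac{-8(1-2u)(1+u)+16u(1-u)}{(1+u)^2}=\frac{8(3u-1)}{(1+u)^2}.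
\]
At $s_1\in\{0,\pi/2\}$ we have $u=0$ and $\alpha''(s_1)=-8$. Moreover $\alpha''<8$ everywhere, because $(1+u)^2-(3u-1)=u^2-u+2>0$. By Lemma~\ref{lem:zeros} and \eqref{eq:F1}, $F_1=2\big(8-\alpha''(s_0)\big)>0$ on $\{F_0=0\}$, and Lemma~\ref{lem:firstorder} shows that $g_t$ has $\mathrm{Ric}_2>0$ for small $t>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}(2)]
If $b_2=2$ and such a metric exists, the manifold is $\pm(\mathbb{CP}^2\#\mathbb{CP}^2)$ by part (1). Conversely, Theorem~\ref{thm:existence} provides a metric, and orientation plays no role in its properties. The manifolds $S^2\times S^2$ and $\mathbb{CP}^2\#-\mathbb{CP}^2$ have indefinite intersection forms and are excluded. Finally $b_2=2$ means $m=4$; by Proposition~\ref{prop:four} the orbit data are unique up to equivalence, and they determine the action up to equivariant diffeomorphism and automorphisms of $T^2$.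
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mouille}
Lawrence Mouill\'e, \emph{Torus actions on manifolds with positive intermediate Ricci curvature}, arXiv:2101.05826 (2021).

\bibitem{OR}
Orlik and Raymond, \emph{Actions of the torus on 4-manifolds I}, Trans. AMS 152 (1970).

\end{thebibliography}
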